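# Balancing a point of a polyhedron on its edges

## 1. Three theorems on barycenters and skeleta

**Theorem A.** Let $d\ge1$ and let $P\subset\mathbb R^d$ be a $d$-dimensional closed bounded polyhedron, convex or not. Let $S_1(P)$ be its $1$-skeleton, the union of its vertices and edges. Every point of $P$ is the barycenter of $d$ points of $S_1(P)$. That is,
$$dP\subseteq \underbrace{S_1(P)\oplus\cdots\oplus S_1(P)}_{d\text{ times}} .$$

**Theorem B.** Let $n\ge1$ and $d\ge0$. For a face $f$ of a polyhedron, let $S_k(f)$ be the union of the faces $g\subseteq f$ with $\dim g\le k$. Every point of a $d$-dimensional face $f$ is the barycenter of points $y_1,\dots,y_n$ with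
$$y_t\in S_{k_t}(f),\qquad k_t=\Big\lfloor \frac{d+t-1}{n}\Big\rfloor\qquad(t=1,\dots,n).$$

**Theorem C.** Let $n,d\ge1$ and let $0\le k_1\le\dots\le k_n\le d$ be integers. The following are equivalent:

1. for every $d$-dimensional polyhedron $P\subset\mathbb R^d$, every $x\in P$ is the barycenter of points $y_t\in S_{k_t}(P)$, $t=1,\dots,n$;
2. $k_t\ge\lfloor(d+t-1)/n\rfloor$ for all $t$.

The implication $1\Rightarrow2$ already holds if only the $d$-simplex is allowed in 1. In particular, in Theorem A no edge point can be universally replaced by a vertex, and $d$ cannot be replaced by a smaller number of points.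

Let us unpack this. The barycenter of $y_1,\dots,y_n$ is $\frac1n\sum_t y_t$; the points need not be distinct. The symbol $\oplus$ is the Minkowski sum, and $dP=\{dx:x\in P\}$. So the inclusion in Theorem A says that each $x\in P$ satisfies $dx=y_1+\dots+y_d$ with all $y_t\in S_1(P)$. After a translation one may take $x$ to be the origin: if a polyhedron contains the origin, one can hang $d$ equal weights on its edges so that they balance at the origin. This was posed as a conjecture by Luis Barba, Otfried Cheong, Michael Gene Dobbins, Rudolf Fleischer, Akitoshi Kawamura, Matias Korman, Yoshio Okamoto, Janos Pach, Yuan Tang, Takeshi Tokuyama and Sander Verdonschot in "Weight Balancing on Boundaries", arXiv:1511.04123 (2015), with the case $d=2$ as a known fact: for any polygon containing the origin, two points of its boundary have the origin as midpoint. Theorem A says that the conjecture is true.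

Theorem B concerns any number $n$ of points. Write $d=nq+\rho$ with $0\le\rho<n$. Then $\frac{d+t-1}n=q+\frac{\rho+t-1}{n}$ and $0\le\rho+t-1\le 2n-2$, so
$$k_t=q\ \text{ for } t\le n-\rho,\qquad k_t=q+1\ \text{ for } t>n-\rho,\qquad \sum_{t=1}^n\Big\lfloor\frac{d+t-1}{n}\Big\rfloor=nq+\rho=d. \tag{1}$$
The last formula is Hermite's identity. So a total budget of $d$ dimensions is shared among the $n$ points as evenly as possible. For $d=3$: with $n=2$ the dimensions are $(1,2)$, an edge point and a point of a $2$-face; with $n=3$ they are $(1,1,1)$, which is Theorem A; with $n=4$ they are $(0,1,1,1)$. Note also that $\lfloor (d+t-1)/n\rfloor$ is nondecreasing in $d$ and in $t$; we shall call this *monotonicity*. Theorem C says that no other rule, uniform over all polyhedra, does better.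

## 2. Faces when nothing is convex

For nonconvex $P$ we must say what a face is. The proof uses very little.

**Definition (polyhedron and faces).** A polyhedron $P\subset\mathbb R^D$ is the union of a finite family of nonempty compact sets, its *faces*. Each face $f$ has a dimension $\dim f=i\in\{0,\dots,D\}$ and lies in an $i$-dimensional affine subspace $A_f$. Write $\partial f$ for the union of all faces $g\subseteq f$ with $\dim g<\dim f$. Two properties are required.

- (P1) The topological boundary $\operatorname{bd}f$ of $f$ relative to $A_f$ is contained in $\partial f$.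
- (P2) If $f\ne f'$ are faces of equal dimension, then $f\cap f'\subseteq\partial f$.

Put $S_k(P)=\bigcup_{\dim g\le k}g$ and $S_k(f)=\bigcup_{g\subseteq f,\ \dim g\le k}g$.

Faces need not be convex, connected or simply connected, and $P$ need not be pure (a union of its top-dimensional faces).

Three facts will be used all the time. The sets $S_k(f)$ are compact, as finite unions of compact sets. If $g\subseteq f$ are faces, then $S_k(g)\subseteq S_k(f)\subseteq S_k(P)$. Finally, $S_k(f)\ne\emptyset$ for all $k\ge0$. Indeed, if $\dim f=0$, then $f\subseteq S_0(f)$. If $\dim f\ge1$, then $f$ is a nonempty compact subset of the connected noncompact space $A_f$, so it is not open in $A_f$ and $\operatorname{bd} f\neq\emptyset$. By (P1), $f$ contains a face $g$ of lower dimension, and by induction $\emptyset\ne S_0(g)\subseteq S_0(f)$.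

The standard source of such faces is a finite union $P$ of convex polytopes. Near each $x\in P$ the set $P$ looks like $x+C_x$ for a closed cone $C_x$. Let $L(x)$ be the linear space of all $u$ with $C_x+\tau u=C_x$ for all $\tau\in\mathbb R$, and let $\Sigma_i$ be the set of $x\in P$ with $\dim L(x)=i$. The *intrinsic* $i$-dimensional faces are the closures of the connected components of $\Sigma_i$. Section 11 proves that these satisfy (P1) and (P2), that they give $S_{d-1}(P)=\partial P$ in $\mathbb R^d$, and that their skeleta lie in the skeleta of every polytopal subdivision (Proposition 5).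

Some examples. The rectangle $[0,2]\times[0,1]$, written as a union of two unit squares, has at $(1,0)$ the cone $C=\{u_2\ge0\}$ with $L=\mathbb R\times\{0\}$. So $(1,0)$ is not a vertex, and the artificial cut is not seen. The bow tie $[-1,0]^2\cup[0,1]^2$ has at $0$ the cone $\{u_1u_2\ge0\}$ with $L=\{0\}$. So $0$ is a vertex; the two squares are distinct $2$-faces, and they meet in $0$, as (P2) allows. A box in $\mathbb R^3$ with a thin segment standing upright on the middle of its top facet has a vertex at the foot of the segment, since there $C$ is a halfspace together with one outward ray and $L=\{0\}$. This vertex lies in $\partial f$ but not in $\operatorname{bd} f$, for the top facet $f$. So $\partial f$ can be larger than $\operatorname{bd}f$.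

**Theorem B implies Theorem A.** Let $x\in P$ lie in a face $f$ of dimension $e\le d$. Apply Theorem B to $f$ with $n=d$. The dimensions are $\lfloor(e+t-1)/d\rfloor\le\lfloor(2d-1)/d\rfloor=1$, so all $d$ points lie in $S_1(f)\subseteq S_1(P)$. $\square$

## 3. Intervals, plane domains and simplices by hand

*Dimension one.* Here $n=d=1$, the $1$-skeleton is all of $P$, and there is nothing to do.

*A plane domain $D$ bounded by a simple closed polygon $\gamma$, with $0$ in its interior.* Suppose no two points of $\gamma$ have midpoint $0$, so that $\gamma\cap(-\gamma)=\emptyset$. As $-\gamma$ is connected, it lies inside or outside $\gamma$. Suppose it lies inside. The complement of $D$ is connected, unbounded and misses $-\gamma$, so it lies outside $-\gamma$. Since $\gamma$ is in the closure of that complement and misses $-\gamma$, it also lies outside $-\gamma$. Hence $-D\subset D$, and $D\setminus(-D)$ contains an open set near $\gamma$, so $\operatorname{area}(-D)<\operatorname{area}(D)$, which is absurd. Suppose $-\gamma$ lies outside $\gamma$. Then $D$ is connected, misses $-\gamma$ and contains $0$, which is inside $-\gamma$. So $\gamma\subset D$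 lies inside $-\gamma$, and the same argument with $D$ and $-D$ exchanged applies.

*A $d$-simplex.* Its faces are the usual ones. Use barycentric coordinates. A point lies in $S_1$ when at most two coordinates are nonzero. If $x$ has coordinates $c_0/d,\dots,c_d/d$, then $c_i\ge0$ and $\sum c_i=d$, and we must pour the amounts $c_0,\dots,c_d$ into $d$ bins of size $1$ so that each bin receives at most two kinds. Let $m$ be the smallest amount and $M$ the largest, at different indices. Then $m\le d/(d+1)<1$. Also $M\ge1-m$, since otherwise
$$d=\sum c_i\le m+dM<m+d(1-m)=d-(d-1)m\le d .$$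
So we can fill one bin with all of the smallest amount and $1-m$ of the largest. What remains is $d$ nonnegative amounts with sum $d-1$, and we go on by induction until $d=1$, where two amounts with sum $1$ fill one bin. For the centroid of a tetrahedron the four amounts are $\frac34$, and one solution is
$$(\tfrac34,\tfrac14,0,0)+(0,\tfrac12,\tfrac12,0)+(0,0,\tfrac14,\tfrac34)=(\tfrac34,\tfrac34,\tfrac34,\tfrac34).$$

## 4. Where triangulating, halving and counting equations stop

*Triangulating.* It is tempting to cut $P$ into simplices and use the bins. But the edges of the simplices are in general not edges of $P$. In the cube $[0,1]^3$, the tetrahedron with vertices $000,110,101,011$ has face diagonals for all its edges, and its centroid is the centre of the cube. The displayed solution above uses $\frac34\cdot000+\frac14\cdot110$, which is not on an edge of the cube. (The centre is nevertheless balanced by edge points: $(\frac12,0,1)+(1,\frac12,0)+(0,1,\frac12)=(\frac32,\frac32,\frac32)$.) The $1$-skeleton of $P$ lies in that of a subdivision, and we would need the opposite inclusion.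

*Halving.* Suppose Theorem B is known for $n=2$. Then for $d=3$ we get $x=\frac12(y_1+y_2)$ with $y_1$ in an edge and $y_2$ in a $2$-face. Halve again: $y_1$ is the midpoint of a vertex and an edge point, and $y_2$ is the midpoint of two edge points. So $x$ is the barycenter of $4$ points with dimensions $(0,1,1,1)$. This is Theorem B for $n=4$; but iterated halving only ever produces $2^m$ equal weights, never $3$. In general, iteration will reduce composite $n$ to its prime factors. Prime $n$ must be met head on.

*Counting equations.* Let $p$ be the number of points. The tuples $(a_1,\dots,a_p)$ of points of $\mathbb R^d$ with sum $0$ form a space of dimension $pd-d$. Asking that $a_l$ lie in a $k_l$-dimensional set should cost $d-k_l$ dimensions, and $\sum_l(d-k_l)=pd-d$ exactly when $\sum k_l=d$. So we expect finitely many solutions, and one would like to count them with a degree. This stops at once: for the boundary of a full-dimensional face there is a function with sign changes, the signed distance, but for $S_k$ of codimension at least $2$ the natural function is $\operatorname{dist}(\cdot,S_k)\ge0$. It is a single function that never changes sign,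 and no degree sees its zeros.

The way past this point is not to solve equations but to count open sets. We descend from codimension $1$ to $S_k$ one dimension at a time. At each stage, a tuple that fails to descend carries a discrete piece of information that is moved without fixed points by the cyclic shift: either *which* coordinates are farthest from the next skeleton, or *which face* each coordinate lies in. A topological lemma says that a hypersurface around the origin cannot be covered by too few sets carrying such information. The number of sets that failure would give is exactly one too small.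

## 5. Zero-sum tuples, cyclic shifts and labels

Fix a prime $p$, put $G=\mathbb Z_p$, let $d\ge1$, and let
$$V=\Big\{x=(a_l)_{l\in\mathbb Z_p}\in(\mathbb R^d)^p:\ \sum_l a_l=0\Big\},\qquad N=\dim V=d(p-1)\ge1. \tag{2}$$
The group $G$ acts on $V$ by the linear isometries $(gx)_l=a_{l-g}$. This action is free on $V\setminus\{0\}$: as $p$ is prime, a nontrivial stabilizer is all of $G$, so all $a_l$ are equal, and since their sum is $0$ they vanish. Here primality matters: for $4$ points the tuple $(a,-a,a,-a)$ is fixed by the shift by $2$.

**Definition (label).** For a $G$-space $U$, a label is a continuous map $\lambda:U\to G$ with $\lambda(gx)=g+\lambda(x)$, where $G$ is discrete.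

So a label splits $U$ into $p$ disjoint open pieces $\lambda^{-1}(g)$, permuted cyclically by $G$. For $p=2$ we have $V=\{(a,-a)\}\cong\mathbb R^d$, the nontrivial shift is $a\mapsto-a$, and a label is a splitting of $U$ into two open pieces exchanged by $-1$. The set $\mathbb R\setminus\{0\}$ has a label (the sign). The unit circle has none, since it is connected.

**Two sources of labels.** Let $D$ be a finite set with a free $G$-action. Choosing one representative in each orbit and sending $g\cdot(\text{representative})$ to $g$ gives a $G$-map $D\to G$. Hence every locally constant $G$-map $U\to D$ gives a label on $U$. Two such sets $D$ will be used: the nonempty proper subsets of $\mathbb Z_p$, with $G$ acting by translation, and the nonconstant functions $\varphi$ from $\mathbb Z_p$ to a finite set, with $(g\varphi)(l)=\varphi(l-g)$. Both actions are free because a nontrivial stabilizer would be all of $G$, and a subset invariant under all translations is $\emptyset$ or $\mathbb Z_p$, while an invariant function is constant.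

For a continuous $h:\mathbb R^d\to\mathbb R$ and $1\le i\le p-1$ let
$$U_i(h)=\Big\{x\in V:\ \exists I\subset\mathbb Z_p,\ |I|=i,\ \min_{l\in I}h(a_l)>\max_{l\notin I}h(a_l)\Big\}.$$
In words, the $i$ largest values among the $h(a_l)$ are separated by a gap from the others. The set $I=I(x)$ is then unique, being the set of positions of the $i$ largest values. The same $I$ works at all nearby points, so $U_i(h)$ is open and $I(x)$ is locally constant. Finally $I(gx)=I(x)+g$. So $U_i(h)$ is invariant and has a label. With the values sorted as $h_{(1)}\ge\dots\ge h_{(p)}$,
$$x\notin U_i(h)\iff h_{(i)}=h_{(i+1)}. \tag{3}$$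
In particular, $x$ lies in none of the $p-1$ sets $U_1(h),\dots,U_{p-1}(h)$ exactly when all $h(a_l)$ are equal. For $p=2$, $U_1(h)$ is the set where $h(a)\ne h(-a)$, labelled by which of the two is larger.

## 6. The degree of an equivariant map modulo $p$

Recall the Brouwer degree. For a bounded open $\Omega\subset V$ and a continuous $\Phi:\overline\Omega\to V$ without zeros on $\partial\Omega$, it is an integer $\deg(\Phi,\Omega,0)$. It does not change under homotopies without zeros on $\partial\Omega$, so it depends only on $\Phi|_{\partial\Omega}$. It is $0$ if $\Phi$ has no zeros. If $\Phi$ has finitely many zeros and is smooth with invertible derivative at each of them, it is the sum of the signs of the Jacobian determinants at the zeros.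

**Lemma 1.** Let $\Omega\subset V$ be a bounded open $G$-invariant set containing $0$, and let $\Phi:\overline\Omega\to V$ be continuous and equivariant with $0\notin\Phi(\partial\Omega)$. Then $\deg(\Phi,\Omega,0)\equiv1\pmod p$.

The reason is simple: make $\Phi$ the identity near $0$, which contributes $1$; the other zeros come in free orbits, hence in groups of $p$ with equal signs. The work is to make these zeros nondegenerate while keeping equivariance.

**Step 1: make the map the identity near $0$.** Let $r>0$ with the closed ball $\overline B_{2r}\subset\Omega$, and let $\chi$ be a continuous $[0,1]$-valued function of $|x|$ that is $1$ for $|x|\le r$ and $0$ for $|x|\ge2r$. Put $\Psi=\chi\, x+(1-\chi)\Phi$. It is equivariant, since $G$ acts linearly and preserves $|x|$. It equals $\Phi$ on $\partial\Omega$, so it has the same degree, and $\Psi(x)=x$ for $|x|\le r$. The set $\partial\Omega$ is compact and nonempty; choose $\varepsilon>0$ with $2\varepsilon<\min\big(r/2,\min_{\partial\Omega}|\Psi|\big)$.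

**Step 2: approximate by a smooth equivariant map.** By the Weierstrass theorem there is a polynomial map $Q$ with $|Q-\Psi|<\varepsilon$ on $\overline\Omega$. Let $\Theta_0(x)=\frac1p\sum_g g^{-1}Q(gx)$. It is equivariant: $\Theta_0(hx)=\frac1p\sum_g h\,(gh)^{-1}Q(ghx)=h\,\Theta_0(x)$. And $|\Theta_0-\Psi|<\varepsilon$ on $\overline\Omega$, because $|g^{-1}Q(gx)-\Psi(x)|=|Q(gx)-\Psi(gx)|$.

**Step 3: find enough equivariant perturbations.** Let $C=\{x\in\overline\Omega:|x|\ge r\}$, which is compact and does not contain $0$. For $y\in C$ the points $gy$ are distinct, so there is a ball around $y$ that is disjoint from its translates under $G\setminus\{0\}$. Take a smooth $\theta\ge0$ supported in it with $\theta(y)>0$. For $v\in V$ put $\beta(x)=\sum_g\theta(g^{-1}x)\,gv$. It is smooth. It is equivariant: substituting $g=hg'$, $\beta(hx)=\sum_{g'}\theta(g'^{-1}x)\,hg'v=h\beta(x)$. Near $y$ only the term of the neutral element is nonzero, so $\beta(x)=\theta(x)v$ there. When $v$ runs through a basis of $V$, the resulting maps span $V$ at every point near $y$. By compactness, finitely many maps $\beta_1,\dots,\beta_m$ of this kind span $V$ at every point of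 an open neighbourhood $C'$ of $C$.

**Step 4: make the zeros away from $0$ nondegenerate.** The map $(x,c)\mapsto\Theta_0(x)+\sum_\alpha c_\alpha\beta_\alpha(x)$ on $C'\times\mathbb R^m$ is a submersion, because its derivative in $c$ alone is onto. By the parametric form of Sard's theorem, for almost every $c$ the map $\Theta=\Theta_0+\sum c_\alpha\beta_\alpha$ has $0$ as a regular value on $C'$. Take such a $c$, so small that $|\Theta-\Psi|<2\varepsilon$ on $\overline\Omega$. The map $\Theta$ is equivariant.

**Step 5: glue and count.** Let $\Psi_1=\Psi+\eta(|x|)(\Theta-\Psi)$ with $\eta$ continuous and $[0,1]$-valued, $\eta=0$ for $|x|\le r/2$ and $\eta=1$ for $|x|\ge r$. On $\partial\Omega$ we have $|\Psi_1-\Psi|<2\varepsilon<|\Psi|$, so the straight homotopy has no zeros there and $\deg(\Psi_1,\Omega,0)=\deg(\Psi,\Omega,0)$. Now look for the zeros of $\Psi_1$.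

For $|x|\le r/2$ we have $\Psi_1(x)=x$; the zero $x=0$ contributes $+1$. For $r/2<|x|\le r$ we have $\Psi(x)=x$, so $|\Psi_1(x)|\ge|x|-2\varepsilon>0$. On $C$ we have $\Psi_1=\Theta$. There are no zeros with $|x|=r$, as just seen, and none on $\partial\Omega$, where $|\Theta|\ge|\Psi|-2\varepsilon>0$. The zeros of $\Theta$ in $C$ are nondegenerate, hence isolated; they form a compact set, hence are finitely many. By equivariance $G$ permutes them, and freely since $0\notin C$. Differentiating $\Theta(gx)=g\Theta(x)$ gives $D\Theta(gx)=g\,D\Theta(x)\,g^{-1}$, so the Jacobian determinant is constant on orbits. Each orbit contributes $\pm p$, and the degree is $1$ plus a multiple of $p$. $\square$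

## 7. A closed hypersurface around $0$ needs $N$ labelled sets

**Lemma 2.** Let $s:V\to\mathbb R$ be continuous and $G$-invariant, with $s(0)>0$ and $s<0$ outside some ball. Let $K=s^{-1}(0)$. If $K$ is covered by $m$ open (in $K$) $G$-invariant sets each admitting a label, then $m\ge N$.

To see what this says, let $p=2$ and $s=1-|x|$, so that $K$ is the unit sphere of $V\cong\mathbb R^N$. With labels $\lambda_i$ valued in $\{\pm1\}$ and an even partition of unity $\chi_i$, the map $(\chi_1\lambda_1,\dots,\chi_m\lambda_m)$ is odd and nowhere zero from the sphere to $\mathbb R^m$, and the Borsuk–Ulam theorem gives $m\ge N$. The proof in general imitates this, with Lemma 1 in place of Borsuk–Ulam.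

**Step 1: the set $K$.** It is closed and bounded, hence compact; it is invariant and does not contain $0$. On a ray from $0$ the function $s$ goes from positive to negative, so $K\ne\emptyset$, and therefore $m\ge1$. Suppose $m\le N-1$, with sets $U_1,\dots,U_m$ and labels $\lambda_i$.

**Step 2: turn the labels into an equivariant map with values in few directions.** Take a partition of unity $\chi_i$ on $K$ with $\operatorname{supp}\chi_i\subset U_i$. Averaging over $G$ makes it invariant, and the supports stay in the invariant sets $U_i$. Choose successively $v_1,\dots,v_m\in V$ such that $g_1v_1,\dots,g_mv_m$ are linearly independent for all $(g_1,\dots,g_m)\in G^m$. This is possible: $v_i$ only has to avoid the finitely many subspaces $g^{-1}\operatorname{span}(g_1v_1,\dots,g_{i-1}v_{i-1})$, which have dimension at most $m-1<N$, and a real vector space is not a finite union of proper subspaces. Put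
$$\varphi(x)=\sum_{i}\chi_i(x)\,\lambda_i(x)v_i ,$$
where $\lambda_i(x)\in G$ acts on $v_i$ and terms with $x\notin U_i$ are $0$. It is continuous, since $\lambda_i$ is locally constant on $U_i$ and $\chi_i$ vanishes near every point outside $U_i$. It is equivariant: $\varphi(gx)=\sum\chi_i(x)(g+\lambda_i(x))v_i=g\varphi(x)$. It is nowhere zero on $K$, by linear independence and $\sum\chi_i=1$. Its values lie in the union $H$ of the finitely many subspaces $\operatorname{span}(g_1v_1,\dots,g_mv_m)$, each of dimension $m\le N-1$.

**Step 3: contradict Lemma 1.** By Tietze's theorem, followed by averaging as in Step 2 of Lemma 1, extend $\varphi$ to a continuous equivariant $\Phi:V\to V$. The set $\Omega=\{s>0\}$ is bounded, open, invariant, contains $0$, and $\partial\Omega\subseteq K$. By Lemma 1, $\deg(\Phi,\Omega,0)\equiv1\pmod p$. On the other hand choose $e\in V\setminus H$. For $t>0$ we have $te\notin H$, and $\varphi$ has no zeros, so $\varphi(x)\ne te$ for all $x\in K$ and $t\ge0$. Hence $\deg(\Phi-te,\Omega,0)$ is the same for all $t\ge0$. For large $t$ it is $0$, because $\Phi$ is bounded on $\overline\Omega$ and $\Phi-te$ has no zeros. So $0\equiv1\pmod p$,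 a contradiction. $\square$

In the application some labelled sets will be open only in a closed part of $K$. The next lemma thickens them.

**Lemma 3.** With $K$ as in Lemma 2, let $A\subseteq K$ be closed and invariant, and let $U\subseteq A$ be relatively open in $A$ and invariant, with a label $\lambda$. Then there is an invariant open set $\tilde U\subseteq K$ with $\tilde U\supseteq U$ that admits a label.

*Proof.* If $U=\emptyset$, take $\tilde U=\emptyset$. Otherwise let $U_g=\lambda^{-1}(g)$. These sets are disjoint and relatively open in $A$, and $U_{g+h}=gU_h$, so they are all nonempty. Since $p\ge2$, all $A\setminus U_g$ are nonempty too. Set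
$$\tilde U_g=\{x\in K:\ \operatorname{dist}(x,U_g)<\operatorname{dist}(x,A\setminus U_g)\}.$$
This is open in $K$. It contains $U_g$, because $A\setminus U_g$ is closed. As $G$ acts by isometries and preserves $A$, $\tilde U_{g+h}=g\tilde U_h$. Suppose $x\in\tilde U_g\cap\tilde U_h$ with $g\ne h$. Since $U_h\subseteq A\setminus U_g$ and $U_g\subseteq A\setminus U_h$,
$$\operatorname{dist}(x,U_g)<\operatorname{dist}(x,A\setminus U_g)\le\operatorname{dist}(x,U_h)<\operatorname{dist}(x,A\setminus U_h)\le\operatorname{dist}(x,U_g),$$
which is absurd. So the sets $\tilde U_g$ are disjoint, and $\tilde U=\bigcup_g\tilde U_g$ has the label that equals $g$ on $\tilde U_g$. $\square$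

## 8. A prime number of points and a generic target

Two small cases show the mechanism. Let $p=2$, so that $V\cong\mathbb R^d$ via $a\mapsto(a,-a)$. Let $f\subset\mathbb R^d$ be a $d$-dimensional face with $0$ in its interior, and let $h$ be the signed distance to $\operatorname{bd}f$, positive inside $f$. Let $K=\{h(a)+h(-a)=0\}$.

For $d=2$: if $a\in K$ is not in $U_1(h)$, then $h(a)=h(-a)=0$, so $a$ and $-a$ both lie in $\operatorname{bd}f$. If this never happened, the single labelled set $U_1(h)$ would cover $K$, but Lemma 2 demands $N=2$ sets. This is the planar fact again.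

For $d=3$ we want one of the points $a,-a$ in an edge. Suppose also that $0$ lies in no plane $A_g$ of a $2$-face $g$. If $a\in K$ is not in $U_1(h)$, then $a$ and $-a$ both lie in $2$-faces. If neither is in $S_1(f)$, each lies in exactly one $2$-face, and these two faces are different, because otherwise the midpoint $0$ would lie in the plane of that face. So the ordered pair of faces gives a label. If we never succeeded, two labelled sets would cover $K$, and Lemma 2 demands $N=3$.

**Proposition 4.** Let $p$ be prime, $d\ge2$, $k=\lceil d/p\rceil$, $r=pk-d\in\{0,\dots,p-1\}$. Let $f$ be a $d$-dimensional face, $A_f=\mathbb R^d$, with $0$ in the interior of $f$ and $0\notin A_g$ for every face $g\subseteq f$ with $\dim g<d$. Then there are $a_l\in S_k(f)$ ($l\in\mathbb Z_p$) with $\sum_la_l=0$, at least $r$ of which lie in $S_{k-1}(f)$.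

**Step 1: the hypersurface $K$.** We set up Lemma 2. Since $d,p\ge2$, we have $1\le k\le d-1$. Write $S_j=S_j(f)$ and $\delta_j(a)=\operatorname{dist}(a,S_j)$ for $j\ge0$; recall $S_j\ne\emptyset$. Let $h(a)=\operatorname{dist}(a,\operatorname{bd}f)$ for $a\in f$ and $h(a)=-\operatorname{dist}(a,\operatorname{bd}f)$ for $a\notin f$. This is $1$-Lipschitz. For two points on the same side this is clear. If $a\in f$ and $b\notin f$, the segment $[a,b]$ meets $\operatorname{bd}f$ in a point $c$, and $h(a)-h(b)\le|a-c|+|c-b|=|a-b|$. The zero set of $h$ is $\operatorname{bd}f$, and by (P1)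
$$\operatorname{bd} f\subseteq\partial f=S_{d-1}. \tag{4}$$
Let $s(x)=\sum_lh(a_l)$, which is continuous and $G$-invariant on $V$, with $s(0)=p\,h(0)>0$. Let $f$ lie in the ball of radius $R$ around $0$, and let $M=\max_fh$, so $h\le M$ everywhere. For $x\in V$ some $|a_l|\ge|x|/\sqrt p$. If $|x|/\sqrt p>R$, then $a_l\notin f$ and $h(a_l)\le-(|x|/\sqrt p-R)$, so $s(x)\le(p-1)M-(|x|/\sqrt p-R)$. Hence $s<0$ outside a ball. Put
$$K=s^{-1}(0),\qquad T_j=\{x\in K:\ \text{all }a_l\in S_j\}.$$
The sets $T_j$ are closed and invariant, and $T_{j-1}\subseteq T_j$.

Suppose that the proposition fails. Then every $x\in T_k$ has at most $r-1$ coordinates in $S_{k-1}$; for $r=0$ this means $T_k=\emptyset$. We now cover $K$ by $N-1$ invariant open sets with labels.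

**Step 2: cover $K\setminus T_{d-1}$ by $p-1$ sets.** This forces all points to the boundary. Take $U_i(h)\cap K$ for $1\le i\le p-1$. If $x\in K$ is in none of them, all $h(a_l)$ are equal by (3), and their sum $s(x)$ is $0$. So all vanish, and $x\in T_{d-1}$ by (4).

**Step 3: label the tuples that avoid $S_{j-1}$.** Let $k\le j\le d-1$ and
$$L_j=\{x\in T_j:\ a_l\notin S_{j-1}\text{ for all }l\}.$$
It is invariant, and relatively open in $T_j$ because $S_{j-1}$ is closed. We claim that $L_j$ has a label.

A point of $S_j\setminus S_{j-1}$ lies in some $j$-face $g\subseteq f$, since it lies in a face contained in $f$ of dimension at most $j$ but in none of dimension at most $j-1$. It lies in only one: if it lay in two $j$-faces $g\ne g'$, then by (P2) it would lie in $\partial g\subseteq S_{j-1}$. So the finitely many sets $g\setminus S_{j-1}$ are disjoint, cover $S_j\setminus S_{j-1}$ and are closed in it. Hence they are also open in it. It follows that the map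
$$x\mapsto\big(\text{the }j\text{-face containing }a_l\big)_{l\in\mathbb Z_p}$$
is locally constant on $L_j$, and it is equivariant. Its value is never a constant function of $l$: if all $a_l$ were in one $j$-face $g$, then $0=\frac1p\sum a_l\in A_g$, which is excluded because $j<d$. So we have a locally constant $G$-map to the free $G$-set of nonconstant functions, and thus a label. This is where the genericity of $0$ is used.

**Step 4: cover $T_j\setminus T_{j-1}$ by $p$ sets, for $j=d-1,\dots,k+1$.** This is the descent by one dimension. Take the $p-1$ sets $U_i(\delta_{j-1})\cap K$ and the set $\tilde L_j$ that Lemma 3 gives for $A=T_j$, $U=L_j$. Let $x\in T_j$ lie in no $U_i(\delta_{j-1})$. By (3) all $\delta_{j-1}(a_l)$ are equal. If the common value is positive, then $x\in L_j\subseteq\tilde L_j$. If it is $0$, then all $a_l\in S_{j-1}$, because $S_{j-1}$ is closed, so $x\in T_{j-1}$.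

**Step 5: cover $T_k$ by $r$ sets.** Here the assumption that the proposition fails is used. If $r=0$, then $T_k=\emptyset$ and nothing is needed. If $r\ge1$, take the $r-1$ sets $U_i(\delta_{k-1})\cap K$ with $i=p-r+1,\dots,p-1$, and the set $\tilde L_k$ from Lemma 3 with $A=T_k$, $U=L_k$. Let $x\in T_k$ be in none of the first $r-1$ sets. By (3) the $r$ smallest of the numbers $\delta_{k-1}(a_l)$ are equal. At most $r-1$ of the numbers vanish, so this common value is positive. It is the smallest value, so all are positive and $x\in L_k$.

**Step 6: count.** Step 2 leaves $T_{d-1}$, Step 4 descends from $T_{d-1}$ to $T_k$, and Step 5 covers $T_k$. So $K$ is covered, and the number of sets is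
$$(p-1)+p(d-1-k)+r=pd-pk+r-1=pd-d-1=N-1,$$
since $r-pk=-d$. This contradicts Lemma 2. $\square$

## 9. From generic points and primes to all points and all $n$

Let $B(n,d)$ be the statement of Theorem B for given $n,d$ and all $d$-dimensional faces of all polyhedra.

**Step 1: the cases $n=1$ and $d=0$.** For $n=1$ we have $k_1=d$; take $y_1=x\in f=S_d(f)$. For $d=0$ all $k_t=0$; take all $y_t=x\in f=S_0(f)$.

**Step 2: the case $d=1$, any $n$.** Proposition 4 needs $d\ge2$, so we treat this by hand. Here $k_t=\lfloor t/n\rfloor$ is $0$ for $t<n$, and $k_n=1$. Regard $f$ as a compact subset of $A_f\cong\mathbb R$. If $x\in\operatorname{bd}f$, then $x\in\partial f=S_0(f)$ by (P1); take all $y_t=x$. Otherwise $x$ is interior to a component $[a,b]$ of $f$. The end points are in $\operatorname{bd}f$, since otherwise the component could be enlarged, so $a,b\in S_0(f)$. Write $x=(1-\theta)a+\theta b$ with $0<\theta<1$, and let $j=\lfloor n\theta\rfloor\le n-1$ and $\tau=n\theta-j\in[0,1)$. Take $j$ points equal to $b$, $n-1-j$ points equal to $a$, and $y_n=(1-\tau)a+\tau b\in f=S_1(f)$. The sum is $(n-j-\tau)a+(j+\tau)b=n(1-\theta)a+n\theta b=nx$.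

**Step 3: $n=p$ prime, $d\ge2$, by induction on $d$.** We assume $B(p,e)$ for $e<d$ and let $x\in f$.

First let $x\in\operatorname{bd}f$. By (P1), $x$ lies in a face $g\subseteq f$ with $e=\dim g<d$. Apply $B(p,e)$ to $g$. By monotonicity $\lfloor(e+t-1)/p\rfloor\le\lfloor(d+t-1)/p\rfloor$, and $S_j(g)\subseteq S_j(f)$, so the points obtained are as required.

Next let $x$ be interior to $f$ and on no $A_g$ with $g\subseteq f$, $\dim g<d$. Translate $x$ to $0$ and identify $A_f$ with $\mathbb R^d$. Proposition 4 gives $p$ points of $S_k(f)$ with barycenter $x$, at least $r$ of them in $S_{k-1}(f)$. Since $d=pk-r$,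
$$\Big\lfloor\frac{d+t-1}{p}\Big\rfloor=k+\Big\lfloor\frac{t-1-r}{p}\Big\rfloor=\begin{cases}k-1,&1\le t\le r,\\ k,&r<t\le p,\end{cases}$$
because $-p<t-1-r<p$, and $t-1-r$ is negative exactly when $t\le r$. So, suitably ordered, the points are those required by $B(p,d)$.

Finally let $x$ be interior to $f$ but on some such $A_g$. The finitely many sets $A_g\cap A_f$ are empty or affine subspaces of $A_f$ of dimension less than $d$. So $x$ is a limit of interior points $x_\nu$ as in the previous case. The corresponding tuples lie in the compact set $\prod_tS_{k_t}(f)$. A subsequence converges to a tuple in this set, with barycenter $x$.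

**Step 4: $n=pm$ with $p$ prime and $m\ge2$, by induction on the number of prime factors of $n$.** Iterate, and check that the dimensions come out right. Let $d=nq+\rho$, $0\le\rho<n$, and let $x\in f$. By $B(p,d)$, $x$ is the barycenter of $y_i\in S_{\kappa_i}(f)$ with $\kappa_i=\lfloor(d+i-1)/p\rfloor$, $i=1,\dots,p$. Each $y_i$ lies in a face $g_i\subseteq f$ with $\dim g_i\le\kappa_i$. By $B(m,\dim g_i)$ and monotonicity, $y_i$ is the barycenter of points
$$z_{i,t}\in S_{\kappa_{i,t}}(f),\qquad \kappa_{i,t}=\Big\lfloor\frac{\kappa_i+t-1}{m}\Big\rfloor,\qquad t=1,\dots,m .$$
So $x$ is the barycenter of the $n$ points $z_{i,t}$. From $nq\le d\le nq+n-1$ we get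
$$mq\le\kappa_i\le\Big\lfloor\frac{nq+n-1+p-1}{p}\Big\rfloor=\Big\lfloor mq+m+\frac{p-2}{p}\Big\rfloor=mq+m ,$$
hence $q\le\kappa_{i,t}\le\lfloor(mq+2m-1)/m\rfloor=q+1$. By Hermite's identity (1), used once for $m$ and once for $p$,
$$\sum_{i,t}\kappa_{i,t}=\sum_i\kappa_i=d=nq+\rho .$$
So exactly $\rho$ of the $n$ numbers $\kappa_{i,t}$ are $q+1$, and the others are $q$. By (1) this is the multiset $\{\lfloor(d+t-1)/n\rfloor:1\le t\le n\}$, and $B(n,d)$ is proved. $\square$

This proves Theorem B, and with it Theorem A.

## 10. The simplex shows that the dimensions are optimal

*Proof of Theorem C, $2\Rightarrow1$.* Let $x\in P$ lie in a face $f$ of dimension $e\le d$. Theorem B gives points in $S_j(f)\subseteq S_j(P)$ with $j=\lfloor(e+t-1)/n\rfloor\le\lfloor(d+t-1)/n\rfloor\le k_t$.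

*Proof of $1\Rightarrow2$ on the $d$-simplex.* Let $d=nq+\rho$, $0\le\rho<n$, and suppose that 2 fails at some index $t$. By (1), if $t\le n-\rho$, then $k_t\le q-1$; if $t>n-\rho$, then $\rho\ge1$ and $k_t\le q$. As the $k_t$ are nondecreasing, we have one of two cases: (a) $k_1\le q-1$, or (b) $\rho\ge1$ and at least $m:=n-\rho+1$ of the $k_t$ are $\le q$.

Use barycentric coordinates indexed by $0,\dots,d$. A point of $S_k$ has at most $k+1$ nonzero coordinates. If $x$ has coordinates $c_i/n$ and is the barycenter of the $y_t$, then $\sum_ty_t=(c_0,\dots,c_d)$. Coordinates are nonnegative, so the $i$-th coordinate of each $y_t$ is at most $c_i$. In each case we choose $x$ so that this becomes impossible.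

**Case (a).** The centroid is the bad point. Let $c_i=n/(d+1)$ for all $i$. The point $y_1$ has at most $q$ nonzero coordinates, so its coordinate sum is at most $qn/(d+1)\le d/(d+1)<1$. But the sum is $1$, a contradiction. For $n=d=3$, for example, a vertex would have a coordinate $1$, while $c_i=\frac34$.

**Case (b).** The bad point is close enough to a vertex that every low-dimensional $y_t$ must use this vertex heavily. Let $c_1=\dots=c_d=\beta$ and $c_0=n-d\beta$, where
$$\frac{\rho-1}{\rho(q+1)-q}<\beta<\frac1{q+1} .$$
Such a $\beta$ exists: $\rho(q+1)-q=\rho+q(\rho-1)\ge1$, and $(\rho-1)(q+1)=\rho(q+1)-q-1<\rho(q+1)-q$. The lower bound is at least $0$, so $\beta>0$. Moreover $c_0>0$, since $d\beta<d/(q+1)<n$.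

Let $y_t$ be one of $m$ points with $k_t\le q$. It has at most $q+1$ nonzero coordinates. If its $0$-th coordinate were $0$, its coordinate sum would be at most $(q+1)\beta<1$. So its $0$-th coordinate is nonzero, at most $q$ others are nonzero, and the $0$-th coordinate is at least $1-q\beta$. Summing over these $m$ points gives $m(1-q\beta)\le c_0=n-d\beta$, that is,
$$\beta(d-qm)\le n-m=\rho-1 .$$
But $d-qm=nq+\rho-q(n-\rho+1)=\rho(q+1)-q$, so $\beta\le\frac{\rho-1}{\rho(q+1)-q}$, a contradiction.

For example, $d=3$, $n=2$ gives $q=\rho=1$ and $m=2$. So two edge points do not suffice: for $0<\beta<\frac12$ both would have $0$-th coordinate at least $1-\beta$, with sum at least $2-2\beta>2-3\beta=c_0$.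

*The last sentence of Theorem C.* For $n=d$, condition 2 at $t=1$ reads $k_1\ge1$, so no point may be a vertex. For $k_t\equiv1$, condition 2 at $t=n$ reads $\lfloor(d+n-1)/n\rfloor=\lceil d/n\rceil\le1$, that is, $n\ge d$. $\square$

## 11. Intrinsic faces satisfy (P1) and (P2)

**Proposition 5.** Let $P\subset\mathbb R^d$ be a nonempty finite union of convex polytopes. Its intrinsic faces satisfy the definition of Section 2, with (P1) and (P2). For these faces $S_{d-1}(P)=\partial P$, the topological boundary. For every subdivision of $P$ into a polytopal complex and every $k$, the intrinsic $S_k(P)$ is contained in the $k$-skeleton of the subdivision.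

So Theorem A for intrinsic faces implies it for the $1$-skeleton of any such subdivision.

**Step 1: local cones.** We make "looks like a cone" precise. Let $P=Q_1\cup\dots\cup Q_M$, each $Q_j$ written as a finite intersection of closed halfspaces, and let $x\in P$. In a small ball around $x$, a polytope $Q_j\not\ni x$ does not appear, and a polytope $Q_j\ni x$ coincides with $x$ plus the convex cone cut out by those of its constraints that are tight at $x$. So there are $\varepsilon(x)>0$ and a closed cone $C_x\ni0$, a finite union of convex polyhedral cones, with
$$P\cap B(x,\varepsilon(x))=(x+C_x)\cap B(x,\varepsilon(x)), \tag{5}$$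
where $B$ denotes an open ball. Thus $u\in C_x$ iff $x+tu\in P$ for all small $t>0$. The cone $C_x$ depends only on the position ($<,=,>$) of $x$ relative to each of the finitely many bounding hyperplanes. So it is constant on each cell of this hyperplane arrangement. The cells are finitely many convex sets, and $P$ is a union of cells.

Let $L(x)=\{u:\ C_x+\tau u=C_x\ \forall\tau\in\mathbb R\}$. It is closed under multiples and sums, hence a linear subspace, and $L(x)\subseteq C_x$ because $0\in C_x$. The set $\Sigma_i=\{x\in P:\dim L(x)=i\}$ is a union of finitely many convex cells, so it has finitely many components. The $i$-dimensional faces are the closures of the components of $\Sigma_i$. They are contained in $P$, which is closed, and together they cover $P$.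

**Step 2 (Claim 1): how $L$ changes nearby.** *Let $x\in P$ and $y=x+h\in P$ with $|h|<\varepsilon(x)$. Then $L(y)\supseteq L(x)+\mathbb Rh$. If $h\in L(x)$, then $C_y=C_x$ and $L(y)=L(x)$.*

By (5), $h\in C_x$, and $w\in C_y$ iff $h+tw\in C_x$ for all small $t>0$. Let $w\in C_y$. If $u\in L(x)$, then $h+t(w+u)=(h+tw)+tu\in C_x$ for small $t>0$, so $w+u\in C_y$. If $\tau\in\mathbb R$, then for small $t>0$
$$h+t(w+\tau h)=(1+t\tau)\Big(h+\frac{t}{1+t\tau}\,w\Big)\in C_x ,$$
since $C_x$ is a cone and $1+t\tau>0$; so $w+\tau h\in C_y$. Thus $C_y$ is mapped into itself by translations by all elements of $L(x)$ and of $\mathbb Rh$. These come with their negatives, so the translations map $C_y$ onto itself, and $L(x)+\mathbb Rh\subseteq L(y)$. If $h\in L(x)$, then $C_x-h=C_x$, so $w\in C_y$ iff $tw\in C_x$ for small $t>0$, that is, iff $w\in C_x$.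

We draw a consequence. Let $x\in\Sigma_i$. Every $y\in P\cap B(x,\varepsilon(x))$ has $L(y)\supseteq L(x)$, and for $0<\varepsilon\le\varepsilon(x)$
$$\Sigma_i\cap B(x,\varepsilon)=(x+L(x))\cap B(x,\varepsilon),\qquad L(y)=L(x)\text{ for all }y\text{ in this set}. \tag{6}$$
Indeed, if $y=x+h$ is in the left side, then $L(y)\supseteq L(x)+\mathbb Rh$ has dimension $i$, so $h\in L(x)$. Conversely, if $h\in L(x)$ and $|h|<\varepsilon$, then $h\in C_x$, so $y\in P$, and $L(y)=L(x)$ has dimension $i$.

**Step 3 (Claim 2): components are open pieces of flats.** *Each component $c$ of $\Sigma_i$ is a nonempty open subset of one $i$-dimensional flat $A_c$, and $\overline c\cap\Sigma_i=c$.*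

By (6), $L$ is locally constant on $\Sigma_i$, hence equal to a constant $L_c$ on the connected set $c$. Also by (6), the quotient map $c\to\mathbb R^d/L_c$ is locally constant, hence constant. So $c$ lies in one flat $A_c=x+L_c$. For $x\in c$ the right side of (6) is connected, contains $x$ and lies in $\Sigma_i$, so it lies in $c$. Hence $c$ is open in $A_c$. Components are closed in $\Sigma_i$, which gives the last assertion.

So $\overline c$ is a nonempty compact subset of $P\cap A_c$ with affine hull $A_c$. In particular the dimension $i$ of a face is determined by the face as a set, and then so is $c=\overline c\cap\Sigma_i$. Distinct faces of equal dimension come from distinct components.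

**Step 4 (Claim 3): what is added by taking closures.** *Let $c$ be a component of $\Sigma_i$ and $y\in\overline c\setminus c$. Then $y\in\Sigma_{i'}$ with $i'<i$, and the component $c'$ of $\Sigma_{i'}$ containing $y$ satisfies $\overline{c'}\subseteq\overline c$.*

Points $z\in c$ near $y$ have $L(z)\supseteq L(y)$, so $i':=\dim L(y)\le i$. By Claim 2, $y\notin\Sigma_i$, so $i'<i$. The set $c'\cap\overline c$ is closed in $c'$ and contains $y$. We show that it is open in $c'$; then it is all of $c'$, since $c'$ is connected, and $\overline{c'}\subseteq\overline c$.

Let $y_1\in c'\cap\overline c$, $\varepsilon=\varepsilon(y_1)$, $u\in L(y_1)$ with $|u|<\varepsilon/2$, and $z\in c$ with $|z-y_1|<\varepsilon/2$. For $0\le\tau\le1$ the point $z+\tau u$ lies in $B(y_1,\varepsilon)$. Since $z-y_1\in C_{y_1}$ and $C_{y_1}+\tau u=C_{y_1}$, we have $z+\tau u-y_1\in C_{y_1}$, so $z+\tau u\in P$. Moreover $C_{z+\tau u}=C_z$: we have $w\in C_{z+\tau u}$ iff $z-y_1+\tau u+tw\in C_{y_1}$ for small $t>0$, iff $z-y_1+tw\in C_{y_1}$ for small $t>0$, iff $w\in C_z$. So the segment from $z$ to $z+u$ lies in $\Sigma_i$, and as it contains $z\in c$, it lies in $c$. Letting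 $z\to y_1$ within $c$ gives $y_1+u\in\overline c$. By (6) at $y_1$, the points $y_1+u$ with $u\in L(y_1)$, $|u|<\varepsilon/2$, are exactly the points of $\Sigma_{i'}$ in $B(y_1,\varepsilon/2)$. So they contain all points of $c'$ near $y_1$, and $c'\cap\overline c$ is open in $c'$.

**Step 5: (P1) and (P2).** Since $c$ is open in $A_c$, the boundary of $\overline c$ relative to $A_c$ is contained in $\overline c\setminus c$. By Claim 3 every point of $\overline c\setminus c$ lies in a lower-dimensional face contained in $\overline c$, so
$$\operatorname{bd}\overline c\subseteq\overline c\setminus c\subseteq\partial\overline c ,$$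
which is (P1). For (P2), let $y\in\overline c\cap\overline{c'}$ for distinct components $c,c'$ of $\Sigma_i$. If $y\in c$, then $y\in\Sigma_i\cap\overline{c'}=c'$ by Claim 2, contradicting $c\cap c'=\emptyset$. So $y\in\overline c\setminus c\subseteq\partial\overline c$.

**Step 6: the skeleta.** By Claim 3 the closure of a component of $\Sigma_i$ adds only points of $\Sigma_{i'}$ with $i'<i$. Hence $S_k(P)=\bigcup_{i\le k}\Sigma_i$. Since $\dim L(x)=d$ iff $C_x=\mathbb R^d$ iff $x$ is an interior point of $P$, we get $S_{d-1}(P)=\partial P$.

Finally let $P$ be subdivided into a polytopal complex, and let $x$ be in the relative interior of a $j$-cell $\sigma$. A cell $\tau$ containing $x$ meets $\sigma$ in a face of $\sigma$ that contains a relative interior point of $\sigma$, so it contains $\sigma$. Near $x$ the set $P$ is therefore the union of the cells $\tau\supseteq\sigma$. For each of them the local cone at $x$ is convex and contains the direction space of $\sigma$, so it is invariant under translation by that space. Hence so is the union $C_x$, and $\dim L(x)\ge j$. If $x\in S_k(P)$, then $\dim L(x)\le k$, so $j\le k$, and $x$ lies in the $k$-skeleton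 of the subdivision. $\square$
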